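\title{Counting $k$-gons in finite projective planes:\\ a polynomial in the order exactly for $k\le 13$}

\begin{abstract}
Let $c_{2k}(\Gamma_\Pi)$ be the number of $2k$-cycles in the point-line incidence graph of a projective plane $\Pi$ of order $n$. We show that a polynomial $p_{2k}$ with $c_{2k}(\Gamma_\Pi)=p_{2k}(n)$ for all planes exists if and only if $3\le k\le 13$; for $k\ge 14$ there is none even for the planes $PG(2,q)$. At the first failure, $28\,c_{28}(\Gamma_\Pi)=P(n)+168A\,f(\Pi)$, where $P$ is a polynomial, $A\ge1$ is an integer and $f(\Pi)$ is the number of Fano subplanes, and two planes of order $9$ have different values of $c_{28}$. The proof reduces the count, by deleting and merging vertices of degree at most two, to counts of configurations of minimum degree three, the smallest of which is the Fano plane. For $k\ge16$ a comparison of degrees finishes the proof; for $k=15$ we count walks in the Heawood graph modulo $8$.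
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{projective plane} $\Pi$ consists of points, lines and an incidence relation such that two distinct points lie on exactly one line, two distinct lines have exactly one common point, and there is a \emph{quadrangle}, that is, four points no three of which lie on a line. A finite plane has an \emph{order} $n\ge2$: every line has $n+1$ points, every point lies on $n+1$ lines, and there are $n^2+n+1$ points and $n^2+n+1$ lines. For a prime power $q$, the Desarguesian plane $PG(2,q)$ of order $q$ has the $1$-dimensional subspaces of $\mathbb F_q^3$ as points and the $2$-dimensional subspaces as lines. The plane $PG(2,2)$ is the \emph{Fano plane}.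

The \emph{Levi graph} $\Gamma_\Pi$ is the bipartite graph whose vertices are the points and the lines of $\Pi$, a point being adjacent to a line when it lies on it. For $k\ge3$ let $c_{2k}(\Gamma_\Pi)$ be the number of $2k$-cycles in $\Gamma_\Pi$. Such a cycle is a cyclic sequence $p_1,\ell_1,p_2,\ell_2,\dots,p_k,\ell_k$ of $k$ distinct points and $k$ distinct lines in which $\ell_i$ joins $p_i$ and $p_{i+1}$; so $c_{2k}$ counts the $k$-gons of $\Pi$. For $k=3$ and $k=4$ the sides are distinct exactly when no three of the points are collinear. Choosing the points one at a time (the three sides of a triangle cover $3n$ points) and dividing by the $2k$ ways to read a $k$-gon, we get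
\[
c_6=\tfrac16(n^2+n+1)(n^2+n)\,n^2,\qquad c_8=\tfrac18(n^2+n+1)(n^2+n)\,n^2(n-1)^2 .
\]
Two results are known. First, for each fixed $k\ge4$ there is a constant $C_k$, depending only on $k$, such that $|c_{2k}(\Gamma_\Pi)-\frac1{2k}n^{2k}|\le C_kn^{2k-2}$ for every plane $\Pi$ of every order $n$. Second, for $k=3,4,\dots,10$ the exact value is known, and in each of these cases there is a polynomial $p_{2k}$ of degree $2k$ with rational coefficients such that $c_{2k}(\Gamma_\Pi)=p_{2k}(n)$ for every plane of order $n$. Taranchuk \cite{Taranchuk} states: ``At this time, it is not known whether $c_{2k}(\Gamma_{\Pi})$ is a polynomial in $n$ for all $k$.'' This is the question we answer.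

\begin{quote}
\emph{Is there, for every $k\ge3$, a polynomial $p_{2k}$ such that $c_{2k}(\Gamma_\Pi)=p_{2k}(n)$ for every projective plane $\Pi$ of every order $n$?}
\end{quote}

The cases $k\le10$ suggest the answer yes, and so does the way one counts. Build a $k$-gon one element at a time. A new point can be chosen in $n^2+n+1$, $n+1$ or $1$ ways, according to whether it has to lie on $0$, $1$ or $2$ lines already chosen, and dually for a new line. Then subtract the choices that repeat an earlier element; these are counted by a smaller, degenerate configuration, which is treated in the same way. The method stops only at a configuration in which every point lies on at least three lines and every line contains at least three points, because the axioms do not say whether three lines are concurrent. The smallest such configuration that can live in a plane is the Fano plane, and the number of its copies is not a polynomial in $n$: in $PG(2,q)$ it depends on the parity of $q$. A $k$-gon can degenerate to the Fano plane only if each of the $14$ points and lines is hit at least twice by the $2k$ elements of the $k$-gon. So the obstruction is invisible until $2k=28$.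

A \emph{Fano subplane} of $\Pi$ is a set of $7$ points and $7$ lines of $\Pi$ that form, with the incidences of $\Pi$, a projective plane of order $2$. Let $f(\Pi)$ be the number of Fano subplanes.

\begin{theorem}\label{thm:A}
There are a polynomial $P$ and an integer $A\ge1$ such that for every projective plane $\Pi$ of every order $n$
\[
28\,c_{28}(\Gamma_\Pi)=P(n)+168A\,f(\Pi).
\]
Hence $c_{28}$ is not a polynomial in $n$, not even on the Desarguesian planes $PG(2,q)$. It is not even a function of $n$: two planes of order $9$ have different values of $c_{28}$.
\end{theorem}

\begin{theorem}\label{thm:B}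
Let $k\ge3$. A polynomial $p_{2k}$ with $c_{2k}(\Gamma_\Pi)=p_{2k}(n)$ for all projective planes $\Pi$ exists if and only if $3\le k\le13$. For $k\ge14$ there is none even if only the planes $PG(2,q)$ are considered.
\end{theorem}

Sections \ref{sec:rec}--\ref{sec:14} turn the heuristic above into a proof of Theorem~\ref{thm:A} and of the case $k\le13$; this already answers the question in the negative. For $k\ge15$ two difficulties appear. The copies of the Fano plane are counted with a coefficient that is a sum of polynomials with signs, which might cancel, and for $k\ge16$ other configurations enter. Section~\ref{sec:deg} finds the terms of highest degree in the Fano coefficient. For $k\ge16$ they all have the same sign, and Section~\ref{sec:16} shows that the other configurations contribute to lower order. For $k=15$ two kinds of terms of highest degree occur, with opposite signs. Section~\ref{sec:15} expresses their difference by numbers of walks in the Levi graph of the Fano plane, Section~\ref{sec:chords} develops a calculus for these numbers modulo powers of $2$, and Section~\ref{sec:mod8} shows that the difference is nonzero.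

\section{Deleting and merging vertices}\label{sec:rec}

Degenerate $k$-gons are not cycles, so we count copies of arbitrary configurations. A \emph{graph} is a finite simple bipartite graph with a fixed coloring of its vertices by ``point'' and ``line'', every edge joining a point to a line; maps and isomorphisms preserve colors unless the contrary is said. We write $v(F)$ for the number of vertices of $F$. An \emph{embedding} of $F$ in $\Pi$ is an injective map from $V(F)$ to the points and lines of $\Pi$ that preserves colors and sends edges to incidences; nothing is required of non-edges. Let $\operatorname{inj}(F)=\operatorname{inj}(F,\Pi)$ be the number of embeddings, with $\operatorname{inj}(\emptyset)=1$. If $F$ contains a $4$-cycle, then $\operatorname{inj}(F)=0$, since two distinct lines do not share two points.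

Let $C_{2k}$ be the cycle with vertex set $\mathbb Z_{2k}$, even vertices being points. Its color-preserving automorphisms are the maps $x\mapsto c\pm x$ with $c$ even, and there are $2k$ of them. Hence
\[
\operatorname{inj}(C_{2k},\Pi)=2k\,c_{2k}(\Gamma_\Pi).
\]
For vertices $p\ne p'$ of the same color in $F$, let $F_{p\to p'}$ be the graph obtained by \emph{merging} $p$ into $p'$: remove $p$ and join $p'$ to all neighbors of $p$, keeping the graph simple. Put
\[
w_0=n^2+n+1,\qquad w_1=n+1,\qquad w_2=1;
\]
thus $w_d$ is a monic polynomial in $n$ of degree $2-d$.

\begin{lemma}\label{lem:rec}
Let $p$ be a vertex of $F$ of degree $d\le2$. Then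
\begin{equation}\label{eq:rec}
\operatorname{inj}(F)=w_d\operatorname{inj}(F-p)-\sum_{p'}\operatorname{inj}(F_{p\to p'}),
\end{equation}
where $p'$ runs over the vertices other than $p$ of the color of $p$.
\end{lemma}

\begin{proof}
Say $p$ is a point. Count pairs $(\psi,z)$, where $\psi$ is an embedding of $F-p$ and $z$ is a point of $\Pi$ on the images of all neighbors of $p$. These images are $d$ distinct lines, so there are $w_d$ choices of $z$ for each $\psi$. The pair is an embedding of $F$ unless $z=\psi(p')$ for some (unique) point $p'$ of $F-p$. For fixed $p'$, the pairs with $z=\psi(p')$ are the embeddings $\psi$ of $F-p$ in which $\psi(p')$ lies on the images of all neighbors of $p$, and these are the embeddings of $F_{p\to p'}$.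
\end{proof}

The hypothesis $d\le2$ cannot be dropped: three distinct lines have one common point or none, and which case occurs depends on $\psi$.

\begin{example}\label{ex:C6}
Write $C_6$ as $p_1\ell_1p_2\ell_2p_3\ell_3$. Take $p=p_1$. Merging $p_1$ into $p_2$ or $p_3$ creates a $4$-cycle, so $\operatorname{inj}(C_6)=\operatorname{inj}(\ell_1p_2\ell_2p_3\ell_3)$, the argument being a path. Take $p=\ell_1$. Merging it into $\ell_2$ gives the path $p_2\ell_2p_3\ell_3$, the same graph as deleting it, and merging it into $\ell_3$ gives a $4$-cycle; we get $((n+1)-1)\operatorname{inj}(p_2\ell_2p_3\ell_3)$. Taking $p=\ell_3$ and then $p=p_2$ gives two more factors $(n+1)-1$, and the remaining edge $\ell_2p_3$ has $w_1w_0$ embeddings. So $6c_6=n^3(n+1)(n^2+n+1)$, as in Section~\ref{sec:intro}.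
\end{example}

In general we do not stop at $4$-cycles but apply \eqref{eq:rec} as long as possible, and we record which vertices of $C_{2k}$ have been merged. The vertices of a \emph{current graph} are pairwise disjoint monochromatic subsets of $V(C_{2k})$, two of them being adjacent when some edge of $C_{2k}$ joins them. We start from the singletons, that is, from $C_{2k}$. Fix a \emph{rule} that chooses, in every current graph with a vertex of degree at most $2$, one such vertex $p$. A \emph{move} either deletes $p$ or merges $p$ into another vertex $p'$ of the same color, replacing $p$ and $p'$ by $p\cup p'$; the results $F-p$ and $F_{p\to p'}$ are again current graphs. A \emph{branch} $b$ is a sequence of moves that ends when the rule has nothing to choose; it is finite because each move lowers the number of vertices. Its final graph $T_b$ is empty or has minimum degree at least $3$. Let $m(b)$ be the number of merges and $w(b)$ the product of the weights $w_d$ of the deletions. Repeated use of \eqref{eq:rec} gives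
\begin{equation}\label{eq:branches}
2k\,c_{2k}(\Gamma_\Pi)=\sum_b(-1)^{m(b)}w(b)\operatorname{inj}(T_b,\Pi).
\end{equation}

A branch $b$ partitions $V(C_{2k})$ into \emph{classes}: the sets that were deleted (\emph{deleted classes}) and the vertices of $T_b$ (\emph{surviving classes}). Let $F^*_b$ be the \emph{quotient} of $C_{2k}$ by this partition, the graph on the classes in which two classes are adjacent when an edge of $C_{2k}$ joins them.

\begin{lemma}\label{lem:structure}
Let $b$ be a branch.
\begin{itemize}
\item[(a)] The map $C_{2k}\to F^*_b$ is a closed walk with $2k$ steps that traverses every edge of $F^*_b$; so $F_b^*$ is connected. A class of size $s$ carries $2s$ ends of steps and has degree at most $2s$.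
\item[(b)] $T_b$ is the subgraph of $F^*_b$ induced on the surviving classes.
\item[(c)] Every surviving class has size at least $2$, and $v(T_b)\le k$.
\end{itemize}
\end{lemma}

\begin{proof}
Parts (a) and (b) restate the definitions of the quotient and of a current graph. A surviving class has degree at least $3$, so it has size at least $2$ by (a), and $2v(T_b)\le2k$.
\end{proof}

Part (c) shows that long cycles are needed to reach a nonempty final graph. The next example shows, in the smallest case, that the bound is attained: a cubic graph on $k$ vertices is reached by folding $C_{2k}$ two-to-one onto it.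

\begin{example}\label{ex:K33}
The smallest graph of minimum degree $3$ is $K_{3,3}$, with points $x,y,z$ and lines $X,Y,Z$. Removing the perfect matching $xX,yY,zZ$ leaves the hexagon $xYzXyZ$. Walk around the hexagon and, at each point, make a detour along the matching edge and back:
\[
\begin{array}{c|cccccccccccc}
\text{vertex of }C_{12}&0&1&2&3&4&5&6&7&8&9&10&11\\\hline
\text{image}&x&X&x&Y&z&Z&z&X&y&Y&y&Z
\end{array}
\]
Every vertex is visited twice and every edge is traversed. Let the rule choose the vertex of degree at most $2$ with the least element, and always merge it with the other vertex having the same image. The rule chooses $0$, and $\{0,2\}$ has the three neighbors $11,1,3$, so it is not chosen next. The rule then chooses $1,3,4,5,8$ in turn, and we form $\{1,7\},\{3,9\},\{4,6\},\{5,11\},\{8,10\}$; each pair has degree at least $3$ from the moment it is formed, because it has neighbors with three different images. The branch has six merges, no deletion, and contributes $+\operatorname{inj}(K_{3,3})$ to \eqref{eq:branches}. This term is $0$, since $K_{3,3}$ contains $4$-cycles. The whole problem is about the first time such a term does not vanish.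
\end{example}

The branch in the example was forced by the partition, and this does not depend on the rule.

\begin{lemma}\label{lem:forced}
Let $T$ be a graph of minimum degree at least $3$. Let $\pi$ be a partition of $V(C_{2k})$ into $v(T)$ monochromatic pairs and $2k-2v(T)$ singletons such that the subgraph of the quotient induced on the pairs is isomorphic to $T$. Then, for every rule, exactly one branch $b$ has partition $\pi$ and $T_b\cong T$. It has $v(T)$ merges, and its deleted classes are the singletons of $\pi$.
\end{lemma}

\begin{proof}
Call a move \emph{compatible} if it deletes a singleton of $\pi$ or merges the two vertices of a pair of $\pi$. In a branch with partition $\pi$ and $T_b\cong T$ the singletons are deleted, by Lemma~\ref{lem:structure}(c), so the $v(T)$ vertices of $T_b$ are the pairs, and all moves are compatible. After a sequence of compatible moves, each current vertex is a single vertex of $C_{2k}$, of degree at most $2$, or a complete pair. A complete pair has degree at least $3$: it is joined by edges of $C_{2k}$ to three different pairs of $\pi$, no vertex of which has been deleted. So the rule chooses a single vertex, and exactly one compatible move is available: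 delete it if it is a singleton of $\pi$, and otherwise merge it into its partner, which is still a single current vertex. The process stops only when no single vertex is left, and then the current graph is the copy of $T$.
\end{proof}

Final graphs with $4$-cycles contribute nothing. Call a nonempty graph of minimum degree at least $3$ without $4$-cycles a \emph{core}. Collecting terms in \eqref{eq:branches} and using Lemma~\ref{lem:structure}(c), we obtain the following expansion.

\begin{proposition}\label{prop:expansion}
Fix $k\ge3$ and a rule. Put $P_k=\sum_{b:\,T_b=\emptyset}(-1)^{m(b)}w(b)$ and, for a core $T$, $Q_{k,T}=\sum_{b:\,T_b\cong T}(-1)^{m(b)}w(b)$. These are polynomials in $\mathbb Z[n]$ that do not depend on $\Pi$, and for every plane $\Pi$ of order $n$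
\begin{equation}\label{eq:expansion}
2k\,c_{2k}(\Gamma_\Pi)=P_k(n)+\sum_{T}Q_{k,T}(n)\operatorname{inj}(T,\Pi),
\end{equation}
where $T$ runs over the isomorphism classes of cores with $v(T)\le k$.
\end{proposition}

\section{The smallest core and the case $k\le13$}\label{sec:cores}

Let $H$ be the \emph{Heawood graph}, the Levi graph of the Fano plane. It has $14$ vertices, $21$ edges, and is a core.

\begin{lemma}\label{lem:cores}
A core has at least $7$ points and at least $7$ lines. If it has exactly $7$ points or exactly $7$ lines, it is isomorphic to $H$. Hence every core with at most $15$ vertices is $H$. The graph $H$ has exactly $168$ color-preserving automorphisms, and they act transitively on the $28$ non-incident point-line pairs.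
\end{lemma}

\begin{proof}
A point lies on at least $3$ lines, each with at least $2$ further points, and these points are distinct because there is no $4$-cycle. So there are at least $7$ points; dually, at least $7$ lines. Suppose there are exactly $7$ points. Then equality holds throughout: every point lies on exactly $3$ lines, every line has exactly $3$ points, and any two points are joined. Choose three points $u,a,b$ not on a line, in one of $7\cdot6\cdot4=168$ ways. Let $d,e,c$ be the third points of the lines $ua$, $ub$, $ab$, and let $f$ be the remaining point. At each of $u,a,b,c$ in turn two lines are known, and the third line contains the two points not yet joined to it. This gives the lines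
\begin{equation}\label{eq:fano}
v=abc,\quad A_0=uda,\quad B_0=ueb,\quad C_0=ufc,\quad A_1=efa,\quad B_1=dfb,\quad C_1=dec
\end{equation}
of Figure~\ref{fig:fano}, and there are no others, since there are $7\cdot3/3=7$ lines. So all cores with $7$ points are isomorphic to each other, hence to $H$, and the automorphisms of $H$ correspond bijectively to the $168$ choices of $(u,a,b)$. Every non-incident pair is $(u,ab)$ for such a choice, which gives transitivity; there are $7\cdot4=28$ such pairs. The structure \eqref{eq:fano} also has exactly $7$ points after the colors are interchanged, so the case of $7$ lines follows by duality. A core with at most $15$ vertices has at most $7$ points or at most $7$ lines.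
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]
\draw (90:2)--(210:2)--(330:2)--cycle;
\draw (90:2)--(270:1); \draw (210:2)--(30:1); \draw (330:2)--(150:1);
\draw (0,0) circle (1);
\foreach \t/\r in {90/2,210/2,330/2,270/1,30/1,150/1,0/0} \fill (\t:\r) circle (0.05);
\node[above] at (90:2) {$d$}; \node[left] at (210:2) {$e$}; \node[right] at (330:2) {$f$};
\node[below] at (270:1) {$a$}; \node[above right] at (30:1) {$b$}; \node[above left] at (150:1) {$c$};
\node at (0.13,0.24) {$u$};
\node at (0.9,-1.2) {$A_1$}; \node at (0.68,1.35) {$B_1$}; \node at (-0.68,1.35) {$C_1$};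
\node at (0.18,0.68) {$A_0$}; \node at (-0.4,-0.45) {$B_0$}; \node at (0.4,-0.45) {$C_0$};
\node at (0.84,0) {$v$};
\end{tikzpicture}
\caption{The Fano plane. Its seven lines are the three sides $A_1,B_1,C_1$, the three medians $A_0,B_0,C_0$ and the circle $v$. The six symmetries of the triangle fix the non-incident pair $(u,v)$.}
\label{fig:fano}
\end{figure}

We also use a cyclic model of $H$: points $i\in\mathbb Z_7$ and lines $L_i=\{i,i+1,i+3\}$. The differences $\pm1,\pm2,\pm3$ of $\{0,1,3\}$ cover each nonzero residue once, so two points lie on exactly one line; this is a core with $7$ points. Let $M_0=\{iL_i: i\in\mathbb Z_7\}$, a perfect matching. Since $L_{i-1}=\{i-1,i,i+2\}$, the graph $H-M_0$ is the Hamiltonian cycle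
\begin{equation}\label{eq:ham}
0,\ L_6,\ 2,\ L_1,\ 4,\ L_3,\ 6,\ L_5,\ 1,\ L_0,\ 3,\ L_2,\ 5,\ L_4 .
\end{equation}

\begin{lemma}\label{lem:fano}
For every plane, $\operatorname{inj}(H,\Pi)=168f(\Pi)$. Moreover $\operatorname{inj}(H,PG(2,q))=0$ for $q$ odd, and $\operatorname{inj}(H,PG(2,q))=q^3(q^3-1)(q^2-1)$ for $q$ even.
\end{lemma}

\begin{proof}
An embedding $\psi$ of $H$ creates no new incidence. Indeed, let $p\notin\ell$ in $H$, take $p'\in\ell$ and let $\ell'\ne\ell$ be the line $pp'$. If $\psi(p)$ were on $\psi(\ell)$, the distinct lines $\psi(\ell),\psi(\ell')$ would share two points. So the image of $\psi$ is a Fano subplane, and each Fano subplane is the image of $168$ embeddings by Lemma~\ref{lem:cores}.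

In \eqref{eq:fano} the points $d,e,f,u$ form a quadrangle, and $a=ud\cap ef$, $b=ue\cap df$, $c=uf\cap de$ are its three \emph{diagonal points}, which lie on $v$. An embedding sends $(d,e,f,u)$ to an ordered quadrangle, because it creates no new incidence, and is determined by it; an ordered quadrangle arises in this way exactly when its diagonal points are collinear. The group $PGL(3,q)$, of order $q^3(q^3-1)(q^2-1)$, acts sharply transitively on the ordered quadrangles of $PG(2,q)$. The diagonal points of $(1,0,0),(0,1,0),(0,0,1),(1,1,1)$ are $(1,1,0),(1,0,1),(0,1,1)$, with determinant $-2$, so they are collinear if and only if $q$ is even.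
\end{proof}

\begin{corollary}\label{cor:small}
\begin{itemize}
\item[(a)] If $3\le k\le13$, then $c_{2k}(\Gamma_\Pi)=P_k(n)/2k$ for every plane $\Pi$ of order $n$.
\item[(b)] If $k\in\{14,15\}$, then $2k\,c_{2k}(\Gamma_\Pi)=P_k(n)+Q_{k,H}(n)\operatorname{inj}(H,\Pi)$. If moreover $Q_{k,H}\ne0$, then no polynomial $p$ satisfies $c_{2k}(\Gamma_{PG(2,q)})=p(q)$ for all prime powers $q$.
\end{itemize}
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:cores} the sum in \eqref{eq:expansion} is empty for $k\le13$ and has the single term $T=H$ for $k=14,15$. Suppose $p$ exists. By Lemma~\ref{lem:fano}, $2kp-P_k$ vanishes at all odd prime powers, so it is the zero polynomial. For $q=2^m$ we have $\operatorname{inj}(H,PG(2,q))>0$, so $Q_{k,H}(2^m)=0$ for all $m\ge1$, and $Q_{k,H}=0$.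
\end{proof}

\section{The case $k=14$: proof of Theorem~\ref{thm:A}}\label{sec:14}

\subsection*{The formula}
Let $b$ be a branch for $C_{28}$ with $T_b\cong H$. Its $14$ surviving classes have size at least $2$, so they are pairs and cover all $28$ vertices. There is no deletion and there are $14$ merges, so $b$ contributes $+1$ to $Q_{14,H}$. No cancellation is possible: $Q_{14,H}=A$ is the number of such branches, and Corollary~\ref{cor:small}(b) and Lemma~\ref{lem:fano} give $28c_{28}(\Gamma_\Pi)=P_{14}(n)+168A f(\Pi)$.

To see that $A\ge1$, fold $C_{28}$ onto $H$ as in Example~\ref{ex:K33}. Walk around the cycle \eqref{eq:ham} and make a detour along $M_0$ at each point: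
\begin{equation}\label{eq:walk28}
0,L_0,0,L_6,\quad 2,L_2,2,L_1,\quad 4,L_4,4,L_3,\quad\dots,\quad 5,L_5,5,L_4 .
\end{equation}
This closed walk of length $28$ visits each vertex exactly twice and traverses every edge of $H$. Its fibers partition $V(C_{28})$ into $14$ pairs with quotient $H$, and Lemma~\ref{lem:forced} provides a branch. So $A\ge1$, and by Corollary~\ref{cor:small}(b) the number $c_{28}$ is not a polynomial in $q$ on the planes $PG(2,q)$.

\subsection*{Two planes of order 9}
Since $f(PG(2,9))=0$, it suffices to construct a plane of order $9$ with a Fano subplane. In $PG(2,9)$ the obstruction is that all non-vertical lines are graphs of $\mathbb F_9$-affine maps, so we twist half of the slopes by the automorphism $x\mapsto x^3$. Let $\mathbb F_9=\mathbb F_3(i)$ with $i^2=-1$. The nonzero squares form the subgroup of order $4$, namely $\{\pm1,\pm i\}$. For $m\in\mathbb F_9$ put $g_m(x)=mx$ if $m$ is a square or $0$, and $g_m(x)=mx^3$ if $m$ is a nonsquare. Each $g_m$ is additive.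

For $m\ne m'$ and $x\ne0$ we have $g_m(x)\ne g_{m'}(x)$. If neither or both of $m,m'$ are nonsquares, the difference is $(m-m')x$ or $(m-m')x^3$. If $m$ is a square or $0$ and $m'$ is a nonsquare, then $mx=m'x^3$ gives $m/m'=x^2$, which is impossible because $m/m'$ is $0$ or a nonsquare. Hence for fixed $x\ne0$ the map $m\mapsto g_m(x)$ is a bijection of $\mathbb F_9$.

Take the points of $\mathbb F_9^2$ and the lines $x=c$ and $y=g_m(x)+b$, each with $9$ points. Two points with the same abscissa lie only on a line $x=c$. Two points $(x_1,y_1),(x_2,y_2)$ with $x_1\ne x_2$ lie on $y=g_m(x)+b$ exactly when $g_m(x_1-x_2)=y_1-y_2$ and $b=y_1-g_m(x_1)$, which determines $m$ and $b$. A point lies on $80/8=10$ lines, and if it is off a line $\ell$, exactly $9$ of them meet $\ell$; so the parallel axiom holds, and we have an affine plane of order $9$. Adding one point to each parallel class and one line through the new points gives a projective plane $\Pi_9$ of order $9$. Let $(\infty)$ be the new point on the lines $x=c$. The seven points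
\[
(0,0),\ (1,0),\ (i,0),\ (0,-1),\ (1,-1-i),\ (i,i-1),\ (\infty)
\]
lie by threes on seven lines:
\[
\begin{array}{l|l}
y=0&(0,0),\ (1,0),\ (i,0)\\
y=(-1-i)x^3&(0,0),\ (1,-1-i),\ (i,i-1)\\
y=x-1&(1,0),\ (0,-1),\ (i,i-1)\\
y=-ix-1&(i,0),\ (0,-1),\ (1,-1-i)\\
x=0&(0,0),\ (0,-1),\ (\infty)\\
x=1&(1,0),\ (1,-1-i),\ (\infty)\\
x=i&(i,0),\ (i,i-1),\ (\infty)
\end{array}
\]
Here $-1-i$ is a nonsquare, $1$ and $-i$ are squares, $(-1-i)i^3=(-1-i)(-i)=i-1$ and $-i\cdot i-1=0$. Each of the seven points occurs in three rows, and two rows share at most one point, so the table is a core with $7$ points, that is, an embedding of $H$. Thus $f(\Pi_9)>0=f(PG(2,9))$, and $c_{28}$ differs for these two planes. This proves Theorem~\ref{thm:A}. \qed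

\section{Degrees of the coefficients}\label{sec:deg}

For $k>14$ the branches ending in $H$ have deletions and varying numbers of merges, so $Q_{k,H}$ is a sum of monic polynomials with signs. We determine the branches whose weight has the largest degree. The degree of $w(b)$ depends on the order of the moves, so we first bound it by a quantity that depends only on the quotient. Let $r$ be the number of deleted classes of $b$ and $e'$ the number of edges of $F^*_b$ with at least one deleted end, and put $\operatorname{gain}(b)=2r-e'$.

\begin{lemma}\label{lem:gain}
The polynomial $w(b)$ is monic of degree $2r-e_{\mathrm{del}}\le\operatorname{gain}(b)$, where $e_{\mathrm{del}}$ is the total number of edges removed in deletions.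
\end{lemma}

\begin{proof}
A deletion that removes $d$ edges has a monic weight of degree $2-d$. Every removed edge joins two current vertices and so lies over an edge of $F_b^*$ with a deleted end. Every such edge of $F^*_b$ is obtained: take an edge of $C_{2k}$ over it; its image in the current graph persists until one of its ends is deleted, and this happens. So $e_{\mathrm{del}}\ge e'$.
\end{proof}

The inequality is strict, for instance, if a single vertex $x$ is deleted while $x-1$ and $x+1$ are in different current vertices that are merged later. We use this in Section~\ref{sec:15}.

\begin{lemma}\label{lem:degT}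
For every core $T$, $\deg Q_{k,T}\le2k-2v(T)$.
\end{lemma}

\begin{proof}
Let $T_b\cong T$. Collapsing all surviving classes of the connected graph $F^*_b$ to one vertex leaves a connected multigraph with $r+1$ vertices and $e'$ edges, so $e'\ge r$ and $\operatorname{gain}(b)\le r$. The surviving classes contain at least $2v(T)$ of the $2k$ vertices, so $r\le2k-2v(T)$.
\end{proof}

For $T=H$ we need the exact degree. Let $k=14+j$ with $j\ge1$. A closed walk that stays in $H$ and covers all edges has even degree, hence degree at least $4$, at each vertex and needs $28$ steps. How should the other $2j$ steps be spent? A pendant edge costs two steps and gains $2-1=1$. A cycle of length $2j$ through one vertex of $H$ gains $2(2j-1)-2j=2j-2$. A path joining two different vertices of $H$ does better: at its ends three steps inside $H$ suffice instead of four, which saves one step, so the path can have length $2j+1$ and gains $4j-(2j+1)=2j-1$. This is optimal, and only for $j=1$ does the pendant edge tie with it. A partition of $V(C_{2k})$ into monochromatic classes is of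
\begin{itemize}
\item \emph{type I} if $2j$ consecutive vertices of $C_{2k}$ are singletons and the other $28$ vertices form $14$ pairs that induce a copy of $H$ in the quotient (the quotient is $H$ plus a path of length $2j+1$ joining a point to a line);
\item \emph{type II} if $j=1$ and the classes are a singleton $\{x\}$, a triple $\{x-1,x+1,z\}$ and $13$ pairs, the triple and the pairs inducing a copy of $H$ (the quotient is $H$ plus a pendant vertex).
\end{itemize}

\begin{lemma}\label{lem:types}
Let $k=14+j$ with $j\ge1$, and let $b$ be a branch with $T_b\cong H$. Then $\operatorname{gain}(b)\le2j-1$, with equality only if the partition of $b$ is of type I or type II.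
\end{lemma}

\begin{proof}
Identify $T_b$ with $H$, write $F^*=F^*_b$, and consider the closed walk $C_{2k}\to F^*$. Let $y$ be the number of steps along edges of $H$. Let $K$ run over the components of the subgraph of $F^*$ induced on the deleted classes. Let $K$ have $r_K$ vertices, let $e_K$ be the number of edges of $F^*$ with an end in $K$, and $x_K\ge e_K$ the number of steps along them. Then $y+\sum x_K=2k$ and $\operatorname{gain}(b)=\sum(2r_K-e_K)$. Call an edge from $K$ to $H$ \emph{attaching}. There are at least $r_K-1$ edges inside $K$ and at least one attaching edge, so $s_K=e_K-r_K-1\ge-1$, and $2r_K-e_K=e_K-2-2s_K$.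

If $s_K=-1$, call $K$ a \emph{tree component}: $K$ with its unique attaching edge is a tree, all of whose $e_K=r_K$ edges are bridges of $F^*$. A closed walk traverses a bridge an even number of times, so $2r_K-e_K=e_K\le x_K/2$. If $s_K\ge0$, then $2r_K-e_K\le x_K-2-2s_K$, and $K$ has at most $e_K-(r_K-1)=s_K+2$ attaching edges. Let $c$ be the number of components with $s_K\ge0$, let $\sigma$ be the sum of their $s_K$, and let $x^{t}$ be the number of steps in tree components.

Now we bound the saving inside $H$. Let $O$ be the set of vertices of $H$ that carry an odd number of ends of steps along edges of $H$. Every edge of $H$ is traversed, so this number is at least $3$, and at least $4$ outside $O$. Hence $y\ge28-|O|/2$ and $\sum x_K\le2j+|O|/2$. The total number of step ends at a class is even, so each vertex of $O$ lies on an attaching edge traversed an odd number of times, and this edge does not belong to a tree component. Therefore $|O|\le2c+\sigma$.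

Suppose $c\ge1$. Then
\[
\operatorname{gain}(b)\le\bigl(2j+\tfrac12|O|-x^t\bigr)-2c-2\sigma+\tfrac12x^t\le2j-c-\tfrac32\sigma-\tfrac12x^t\le2j-1 .
\]
Equality forces $c=1$, $\sigma=x^t=0$, $|O|=2$ and $x_K=e_K=2j+1$ for the unique component $K$. Then $r_K=2j$, each edge outside $H$ is traversed once, and there are exactly two attaching edges, so $K$ has $r_K-1$ inner edges and is a tree. A class of size $s$ in $K$ has degree exactly $2s$, and the degrees of the classes in $K$ sum to $2(r_K-1)+2=2r_K$. So all these classes are singletons of degree $2$, and $K$ is a path; adjacent singletons are adjacent in $C_{2k}$, so they are $2j$ consecutive vertices. The $14$ surviving classes have total size $2k-2j=28$ and are pairs. This is type I.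

Suppose $c=0$. Then $O=\emptyset$ and $\operatorname{gain}(b)\le\frac12\sum x_K\le j$, which is less than $2j-1$ if $j\ge2$. If $j=1$ and the gain is $1$, then $\sum x_K=2$ and $y=28$. So there is one edge outside $H$, traversed twice, and one deleted class, which carries two step ends and is a singleton $\{x\}$. Each vertex of $H$ carries exactly $4$ ends of steps in $H$, since these numbers are at least $4$ and sum to $56$. The class adjacent to $x$ contains $x\pm1$ and carries $6$ step ends, so it has size $3$; the others have size $2$. This is type II.
\end{proof}

\begin{lemma}\label{lem:typeI}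
Let $k=14+j$ with $j\ge1$. Partitions of type I exist. For every rule, each of them is the partition of exactly one branch $b$ with $T_b\cong H$, and $b$ contributes to $Q_{k,H}$ the monic polynomial $+w(b)$ of degree $2j-1$.
\end{lemma}

\begin{proof}
In the walk \eqref{eq:walk28} replace the step from $L_0$ back to $0$ by a path of length $2j+1$ through $2j$ new vertices. The edge $0L_0$ is still traversed once, and the fibers of the new closed walk, of length $28+2j$, form a partition of type I. Given any such partition, Lemma~\ref{lem:forced} gives the unique branch, with $14$ merges and the $r=2j$ singletons deleted. Here $e'=2j+1$. Every removed edge is the image of one of the $2j+1$ edges of $C_{2k}$ at the singletons, and the image of each is removed only once, so $e_{\mathrm{del}}\le2j+1$. By Lemma~\ref{lem:gain}, $e_{\mathrm{del}}=2j+1$ and $\deg w(b)=4j-(2j+1)$.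
\end{proof}

\begin{corollary}\label{cor:degH}
For $k\ge16$, the polynomial $Q_{k,H}$ has degree exactly $2k-29$, and its leading coefficient is a positive integer $a_k$. For $k=15$, $\deg Q_{15,H}\le1$.
\end{corollary}

\begin{proof}
The upper bound $2j-1=2k-29$ follows from Lemmas \ref{lem:gain} and \ref{lem:types}. For $j\ge2$ only type I reaches it, and the coefficient is the number of partitions of type I.
\end{proof}

\section{The case $k\ge16$}\label{sec:16}

In $PG(2,q)$ with $q$ even, the term of $H$ in \eqref{eq:expansion} has order $q^{(2k-29)+8}=q^{2k-21}$, and for $q$ odd it vanishes. A polynomial cannot behave like this, provided the other cores contribute only $O(q^{2k-22})$. By Lemma~\ref{lem:degT} it is enough to bound $\operatorname{inj}(T)$ by $n^{2v(T)-22}$. For large cores this is free, since an embedding is determined by the images of the smaller color class; cores with at most $10$ points and at most $10$ lines need an argument.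

\begin{lemma}\label{lem:other}
Let $T\not\cong H$ be a core. There is a constant $C_T$ with $\operatorname{inj}(T,\Pi)\le C_T\,n^{2v(T)-22}$ for all planes $\Pi$.
\end{lemma}

\begin{proof}
Let $T$ have $\mu$ points and $\lambda$ lines. Interchanging colors in $T$ and passing to the dual plane, which has the same order, we may assume $\mu\le\lambda$. By Lemma~\ref{lem:cores}, $\mu\ge8$. An embedding is determined by the images of the points. Order the points of $T$, and call a line of $T$ \emph{known} at a point $x$ if it contains two points earlier than $x$; its image is determined by the images of the earlier points. Given these images, $x$ has at most $n^2+n+1\le2n^2$ possible images, at most $n+1\le2n$ if it lies on a known line, and at most $1$ if it lies on two known lines, whose images are distinct. Give $x$ the cost $2$, $1$ or $0$ accordingly. Then $\operatorname{inj}(T)\le2^\mu n^{\text{total cost}}$. If $\sigma$ points lie on a known line, the total cost is at most $2\mu-\sigma$, so it suffices to find an order with $\sigma\ge22-2\lambda$.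

\emph{Case $\lambda\ge11$.} Nothing is needed.

\emph{Case $\lambda=10$.} Take a point $p$, three lines through it, and two further points $q_i,r_i$ on the $i$-th line. The order $p,q_1,r_1,q_2,r_2,q_3,r_3,\dots$ has $\sigma\ge3$.

\emph{Case $\lambda=9$.} We need $\sigma\ge4$. If $\mu=8$, a point lies on at most $3$ lines, since four lines would carry $8$ further points; this gives at most $24$ incidences, while nine lines need $27$. So $\mu=9$. If a point $p$ lies on four lines, continue the order above with $q_4,r_4$. If a line has four points, take $p$ on it, let it be the first line, and continue with its fourth point. In both cases $\sigma\ge4$. Otherwise all degrees are $3$, and there are two points $x,y$ besides $p,q_i,r_i$. At most one of the three lines through $x$ contains $y$, so some line through $x$ contains two of the first seven points, and placing $x$ next gives $\sigma\ge4$.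

\emph{Case $\mu=\lambda=8$.} We need total cost at most $10$. As before every point lies on exactly $3$ lines, so there are $24$ incidences and every line has exactly $3$ points. Each point is collinear with all other points but one. Let $p,x$ be non-collinear, and let $pab$, $pcd$, $pef$ be the lines on $p$. Then $x$ is collinear with each of $a,\dots,f$. The third point of the line $ax$ is not $p$ or $b$, so it is one of $c,d,e,f$; rename so that the line is $axd$. The third line on $a$ avoids $p,b,x,d$, so it contains two of $c,e,f$, but not both $e$ and $f$; rename so that it is $ace$. The two other lines on $x$ split $\{b,c,e,f\}$ into two pairs. The pairs $ce$ and $ef$ are already joined by lines not through $x$, so these lines are $xbe$ and $xcf$. Use the order $p,a,c$ (cost at most $2$ each), $d\in pc$, $e\in ac$, $x\in ad$ (at most $1$ each), $f\in pe\cap xc$, $b\in pa\cap xe$ ($0$ each). The total is at most $9$.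
\end{proof}

\begin{proposition}\label{prop:16}
For $k\ge16$ no polynomial $p$ satisfies $c_{2k}(\Gamma_{PG(2,q)})=p(q)$ for all $q$.
\end{proposition}

\begin{proof}
Suppose $p$ exists and let $R=2kp-P_k$. There are finitely many cores with at most $k$ vertices, so \eqref{eq:expansion} and Lemmas \ref{lem:degT} and \ref{lem:other} give
\[
R(q)=Q_{k,H}(q)\operatorname{inj}(H,PG(2,q))+O(q^{2k-22}).
\]
For odd $q$ the first term is $0$, so $\deg R\le2k-22$. For $q=2^m$, Corollary~\ref{cor:degH} and Lemma~\ref{lem:fano} give $R(q)=a_kq^{2k-21}(1+o(1))$ with $a_k\ge1$, a contradiction.
\end{proof}

\section{The case $k=15$: reduction to walks in the Heawood graph}\label{sec:15}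

By Corollary~\ref{cor:small}(b) it suffices to show $Q_{15,H}\ne0$. We show that the coefficient $\alpha$ of $n$ in $Q_{15,H}$ is nonzero. By Lemmas \ref{lem:gain} and \ref{lem:types}, only branches whose partition is of type I or II can have $\deg w(b)=1$.

\subsection*{The contribution of type II}
A partition of type II contains a triple, so Lemma~\ref{lem:forced} does not apply, and the weight depends on when $x$ is deleted. All results so far hold for every rule, so we choose a rule that makes this visible: \emph{choose a point of degree at most $2$ if there is one, and otherwise a line of degree at most $2$}, in both cases the one with the least element. Let $\beta_{\mathrm I}$ be the number of partitions of $V(C_{30})$ of type I, and $\beta_{\mathrm{II}}$ the number of partitions of type II in which $x$ is a line.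

\begin{lemma}\label{lem:alpha}
$\alpha=\beta_{\mathrm I}-2\beta_{\mathrm{II}}$.
\end{lemma}

\begin{proof}
Each partition of type I contributes $+1$ by Lemma~\ref{lem:typeI}. Fix a partition of type II and consider the branches with this partition and $T_b\cong H$. The class $\{x\}$ is deleted by Lemma~\ref{lem:structure}(c), so the other $14$ classes survive, and all other moves are merges inside classes. A complete surviving class always has degree at least $3$, as in Lemma~\ref{lem:forced}.

Let $x$ be a point. It has degree at most $2$, so no line is chosen before $x$ is deleted. At that time $x-1$ and $x+1$ are distinct lines, $x$ has degree $2$, and $w(b)=1$. The contribution to $\alpha$ is $0$.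

Let $x$ be a line, so that the triple consists of points. As long as a single point exists, the rule chooses points, and all lines remain single. A chosen point in a pair must be merged into its partner. The first point of the triple to be chosen can be merged into either of the other two. The resulting set of two points has degree at least $3$ while the lines are single, because two points of $C_{30}$ have at most one common neighbor. So it is not chosen, whereas the third point has degree $2$, is chosen at some time, and must be merged into it. When no single point is left, all point classes are complete and are never chosen again. Then the single lines are chosen: those in pairs must be merged into their partners, and $x$, whose two neighbors are now in one class, has degree $1$ and is deleted with weight $n+1$. So there are exactly two branches, each with $2+13=15$ merges, and each contributes $-(n+1)$.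
\end{proof}

\subsection*{Partitions as walks}
The \emph{step multigraph} of a walk in $H$ has each edge of $H$ with multiplicity equal to the number of times it is traversed. For a point $u$ and a line $v$ of $H$ let $\tau(u,v)$ be the number of walks of length $27$ from $u$ to $v$ that visit every vertex exactly twice and traverse every edge. The step multigraph of such a walk has degree $3$ at $u,v$ and $4$ elsewhere, so it is $H+M'$ with $M'$ a perfect matching of $H-u-v$; let $t(M')$ be the number of these walks with given $M'$. Let $\tau_{\mathrm{adj}}$ and $\tau_{\mathrm{non}}$ be the sums of $\tau(u,v)$ over incident and non-incident pairs. For a perfect matching $M$ of $H$ let $\gamma(M)$ be the number of closed walks of length $28$ with step multigraph $H+M$, up to rotation and reversal, and let $\Sigma_\gamma=\sum_M\gamma(M)$.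

\begin{lemma}\label{lem:tau}
$\alpha=\frac5{28}(\tau_{\mathrm{non}}-\tau_{\mathrm{adj}})$ and $\tau_{\mathrm{adj}}=14\,\Sigma_\gamma$.
\end{lemma}

\begin{proof}
A partition of type I together with one of the $168$ isomorphisms from its copy of $H$ to $H$ is the same as a choice of the edge of $C_{30}$ joining the two singletons ($30$ ways) and a map to $H$ of the remaining path on $28$ vertices. Read from its point end to its line end, this map is a walk counted by some $\tau(u,v)$. So $168\beta_{\mathrm I}=30(\tau_{\mathrm{adj}}+\tau_{\mathrm{non}})$.

A closed walk with step multigraph $H+M$ has no nontrivial symmetry: a rotation or reflection of $C_{28}$ that preserves it fixes the positions of the $14$ edges traversed once, while a nontrivial rotation fixes no edge of $C_{28}$ and a reflection at most two. So each class counted by $\gamma(M)$ consists of $28$ color-preserving maps $C_{28}\to H$. The color-preserving maps that hit every vertex twice and traverse every edge are those whose step multigraph is $4$-regular and contains $H$, so there are $28\Sigma_\gamma$ of them. A partition of type II with $x$ a line, together with an isomorphism to $H$, is the same as a choice of $x$ ($15$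 ways) and such a map: remove $x$, identify $x-1$ with $x+1$, and start there. So $168\beta_{\mathrm{II}}=15\cdot28\,\Sigma_\gamma$.

Take a class counted by $\gamma(M)$, mark one of its $14$ steps along edges of $M$, delete it, and read the rest from the point end $u$ to the line end $v$. The result is a walk counted by $\tau_{\mathrm{adj}}$, because the edge $uv$ is still traversed once. Adding the step from $v$ to $u$ and marking it reverses this, and there are $14$ marked classes over each class since there is no symmetry. So $\tau_{\mathrm{adj}}=14\Sigma_\gamma$, and Lemma~\ref{lem:alpha} gives $\alpha=\frac{30}{168}(\tau_{\mathrm{adj}}+\tau_{\mathrm{non}}-28\Sigma_\gamma)=\frac{5}{28}(\tau_{\mathrm{non}}-\tau_{\mathrm{adj}})$.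
\end{proof}

\subsection*{The matchings}
We use the notation \eqref{eq:fano}. Two symmetries of Figure~\ref{fig:fano} generate a group $S_3$ fixing $u$ and $v$: the rotation $\rho$ with $a\to b\to c\to a$, $d\to e\to f\to d$, $A_i\to B_i\to C_i\to A_i$, and the reflection $\sigma$ with $a\leftrightarrow b$, $d\leftrightarrow e$, $A_i\leftrightarrow B_i$, fixing $c,f,C_0,C_1$.

\begin{lemma}\label{lem:24}
The graph $H$ has $24$ perfect matchings, and they form one orbit under the $168$ automorphisms. Hence $H-M$ is a Hamiltonian cycle for every $M$, and $\gamma(M)=\gamma$ does not depend on $M$.
\end{lemma}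

\begin{proof}
By $\rho$, the number is three times the number of matchings containing $uA_0$. The other lines, with their available points, are $v\{a,b,c\}$, $A_1\{a,e,f\}$, $B_0\{b,e\}$, $B_1\{b,d,f\}$, $C_0\{c,f\}$, $C_1\{c,d,e\}$. In each case below three lines remain whose available points form a hexagon, with $2$ matchings.
\begin{itemize}
\item $va$ and $dB_1$ force $bB_0$ and leave $A_1\{e,f\},C_0\{c,f\},C_1\{c,e\}$.
\item $va$ and $dC_1$ force $cC_0$ and leave $A_1\{e,f\},B_0\{b,e\},B_1\{b,f\}$.
\item $vb$ forces $eB_0$, $aA_1$ and leaves $B_1\{d,f\},C_0\{c,f\},C_1\{c,d\}$.
\item $vc$ forces $fC_0$, $aA_1$ and leaves $B_0\{b,e\},B_1\{b,d\},C_1\{d,e\}$.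
\end{itemize}
The total is $3\cdot8=24$. The stabilizer of $M_0$ acts faithfully on the cycle \eqref{eq:ham} by color-preserving symmetries, a dihedral group of order $14$, and contains $i\mapsto i+1$, of order $7$. If it had order $14$, it would contain the reflection of \eqref{eq:ham} that fixes the point $0$. This reflection sends $L_0$ to $L_3$, while an element of the stabilizer fixing $0$ fixes $L_0$. So the stabilizer has order $7$, and the orbit of $M_0$ has $168/7=24$ elements.
\end{proof}

Now consider perfect matchings of $H-u-v$. Each of $a,b,c$ is matched to its line with index $0$ or $1$. The three unused lines are matched to $d,e,f$; here $A_0,B_0,C_0$ offer only $d,e,f$ respectively, and $A_1,B_1,C_1$ offer $\{e,f\},\{d,f\},\{d,e\}$. If none of $a,b,c$ uses index $0$, the rest is forced. If exactly one does, say $a$, then $A_1,B_0,C_0$ are unused and none contains $d$, so there is no matching. If exactly two do, say $a,b$, then $fC_0,eA_1,dB_1$ are forced, and $\rho$ permutes the three matchings of this kind. If all three do, there are two matchings, interchanged by $\sigma$. Representatives of the orbits, indexed by their sizes, are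
\begin{align*}
M'_1&=\{aA_1,bB_1,cC_1,dA_0,eB_0,fC_0\},\\
M'_2&=\{aA_0,bB_0,cC_0,eA_1,fB_1,dC_1\},\\
M'_3&=\{aA_0,bB_0,cC_1,fC_0,eA_1,dB_1\}.
\end{align*}
Let $t_i=t(M'_i)$. By Lemma~\ref{lem:cores}, $\tau_{\mathrm{non}}=28(t_1+2t_2+3t_3)$, and $\tau_{\mathrm{adj}}=14\cdot24\gamma=28\cdot12\gamma$. Lemma~\ref{lem:tau} gives
\begin{equation}\label{eq:Delta}
\alpha=5\Delta,\qquad\Delta=t_1+2t_2+3t_3-12\gamma .
\end{equation}
We shall prove $\Delta\equiv4\pmod8$. For this we need $t_1,t_3$ modulo $8$, $t_2$ modulo $4$ and $\gamma$ modulo $2$.

\section{Chord systems}\label{sec:chords}

A walk with step multigraph $H+M$ is determined by what it does near the doubled edges, subject to the global condition that the pieces form one closed walk. This turns $\gamma$ and $t_i$ into sums over $3^7$ and $9\cdot3^6$ local choices with weights that are powers of $2$. Modulo $4$ and $8$ most terms disappear, and the remaining one is computed by linear algebra over $\mathbb F_2$.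

A \emph{chord system} consists of finitely many disjoint circles, called \emph{curves}, and finitely many \emph{chords}; a chord is a pair of points on the curves, its \emph{feet}, and all feet are distinct. We record a curve by the cyclic word of the chords whose feet it meets; the words, up to rotation and reversal, determine the system. Cutting the curves at the feet of a chord leaves ends $x_1,x_2$ at one foot and $y_1,y_2$ at the other. A \emph{state} of the chord is one of the three ways to rejoin the four ends in pairs (Figure~\ref{fig:states}): the \emph{trivial} state $x_1x_2|y_1y_2$, which ignores the chord, and the two \emph{crossing} states $x_1y_1|x_2y_2$ and $x_1y_2|x_2y_1$. A state $s$ of the system is a choice of state for every chord; put $I(s)=1$ if the result is a single closed curve and $I(s)=0$ otherwise. For a set $S$ of chords let $N_S$ be the number of states with $I(s)=1$ in which exactly the chords of $S$ are trivial. Put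
\[
Z=\sum_S2^{|S|}N_S,
\]
and let $I_0=1$ if the system has one curve and $I_0=0$ otherwise; this is $N_S$ for $S$ the set of all chords.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \s in {0,3.4,6.8,10.2}{
\node[left] at (\s,1) {$x_1$}; \node[left] at (\s,-1) {$x_2$};
\node[right] at (\s+1.4,1) {$y_1$}; \node[right] at (\s+1.4,-1) {$y_2$};}
\draw[thick] (0,1)--(0,-1); \draw[thick] (1.4,1)--(1.4,-1); \draw[dashed] (0,0)--(1.4,0);
\fill (0,0) circle (0.06); \fill (1.4,0) circle (0.06);
\draw[thick] (3.4,1)--(3.4,-1); \draw[thick] (4.8,1)--(4.8,-1);
\draw[thick] (6.8,1) .. controls (6.8,0) and (8.2,0) .. (8.2,1);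
\draw[thick] (6.8,-1) .. controls (6.8,0) and (8.2,0) .. (8.2,-1);
\draw[thick] (10.2,1)--(11.6,-1);
\draw[white,line width=5pt] (10.6,-0.43)--(11.2,0.43);
\draw[thick] (10.2,-1)--(11.6,1);
\end{tikzpicture}
\caption{A chord (dashed) between two strands, followed by its three states: the trivial state, which ignores the chord, and the two crossing states, which reconnect the four ends across it.}
\label{fig:states}
\end{figure}

\begin{lemma}\label{lem:walkstates}
\begin{itemize}
\item[(a)] $\gamma=Z$ for the system whose curve is the cycle $H-M$ and whose chords are the seven edges of $M$.
\item[(b)] Let $M'$ be a perfect matching of $H-u-v$, and add to $H-M'$ a new edge $\varepsilon$ joining $u$ and $v$. For an edge $i$ of $H$ at $u$ and an edge $j$ of $H$ at $v$, split $u$ by joining $\varepsilon$ to $i$ and the other two edges to each other, and split $v$ in the same way using $j$. This gives curves; take the six edges of $M'$ as chords, and let $Z(i,j)$ be the resulting sum. Then $t(M')=\sum_{i,j}Z(i,j)$, a sum of nine terms.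
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $m=xy\in M$, let $x_1,x_2$ be the other edges at $x$ and $y_1,y_2$ those at $y$. A closed walk with step multigraph $H+M$ passes twice through $x$. Either one passage uses $x_1,x_2$ and the other uses $m$ twice, or each passage uses one $x_i$ and $m$; the same holds at $y$. The first alternative cannot occur at both ends, as the two steps along $m$ would form a closed walk by themselves. So, written as sequences of edges, there are four patterns:
\[
x_1x_2,\ y_1mmy_2;\qquad x_1mmx_2,\ y_1y_2;\qquad x_1my_1,\ x_2my_2;\qquad x_1my_2,\ x_2my_1 .
\]
The first two join the ends as in the trivial state, and the others as in the two crossing states. A walk up to rotation and reversal determines its patterns. Conversely, a choice of patterns joins the edges outside $M$ into closed walks, determined up to rotation and reversal, and gives one walk exactly when the underlying state has $I=1$. Each trivial chord allows two patterns, which is the weight $2^{|S|}$.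

(b) Close a walk from $u$ to $v$ by $\varepsilon$. Its first edge $i$ and last edge $j$ determine the two passages through $u$ and through $v$ as described, and the edges of $M'$ are treated as in (a). The direction and starting point are fixed by $\varepsilon$.
\end{proof}

\begin{lemma}\label{lem:parity}
For every set $S$ of chords, $N_S\equiv I_0\pmod2$. Consequently:
\begin{itemize}
\item[(a)] $Z\equiv I_0\pmod2$;
\item[(b)] if there are six chords, $Z\equiv N_\emptyset\pmod4$;
\item[(c)] if there is more than one curve, $Z\equiv N_\emptyset+2\sum_{|S|=1}N_S\pmod8$.
\end{itemize}
\end{lemma}

\begin{proof}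
Fix the states of all chords but one. Outside this chord we see two arcs, which join its four ends in some pairing, and possibly closed curves. If there are closed curves, $I=0$ for all three states. If not, the state equal to that pairing gives two curves and the other two states give one. So the three values of $I$ sum to $0$ or $2$. Summing over the states of the other chords gives $N_S\equiv N_{S\cup\{c\}}\pmod 2$ for a chord $c\notin S$, and repeating this gives $N_S\equiv I_0$. Part (a) follows from $Z\equiv N_\emptyset \pmod 2$. For (b), $Z\equiv N_\emptyset+2\sum_{|S|=1}N_S\pmod4$, and a sum of six numbers of the same parity is even. For (c), all $N_S$ are even, so the terms with $|S|\ge2$ are divisible by $8$.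
\end{proof}

We reduce the number of curves as follows. Let a chord $c$ join two different curves, with words $c\,W$ and $c\,W'$. Cutting gives two arcs, and the two crossing states join them into one curve with word $WW'$ or $WW'^{-1}$, where $W'^{-1}$ is $W'$ read backwards. The four ends at any other chord, and its trivial state, are unchanged. So for $c\notin S$ the number $N_S$ is the sum of the numbers $N_S$ of the two smaller systems. We call this \emph{contracting} $c$. If $W'$ is a single letter, the two smaller systems coincide.

\begin{lemma}\label{lem:three}
Suppose there are three curves, and one of them, $\kappa$, carries exactly two feet, which belong to different chords. Then $Z\equiv N_\emptyset\pmod8$.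
\end{lemma}

\begin{proof}
Both chords lead from $\kappa$ to another curve. Let $|S|=1$ and contract a chord at $\kappa$ that is not in $S$. The two smaller systems coincide, so $N_S=2N'_S$, where $N'_S$ belongs to a system with two curves and is even by Lemma~\ref{lem:parity}. So $4\mid N_S$, and Lemma~\ref{lem:parity}(c) applies.
\end{proof}

It remains to compute $N_\emptyset$ for a single curve. With one chord, word $11$, one crossing state splits the curve in two and the other gives one curve, so $N_\emptyset=1$. In general the answer depends only on which chords alternate. The \emph{interlacement graph} $G$ of a word has the chords as vertices, and $i,j$ are adjacent when they occur in the order $i\dots j\dots i\dots j$; so the neighbors of $i$ are the letters that occur exactly once between the two occurrences of $i$. For a simple graph $G$ (not bipartite, not colored) with adjacency matrix $\mathcal A$, let $\nu(G)$ be the number of diagonal matrices $D$ over $\mathbb F_2$ such that $\mathcal A+D$ is nonsingular.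

\begin{lemma}\label{lem:interlace}
For a system with one curve and interlacement graph $G$, $N_\emptyset=\nu(G)$.
\end{lemma}

\begin{proof}
View the curve as the boundary of a disk, and let there be $m$ chords. For each chord attach a band to the disk along small intervals around its two feet. There are two ways to do this, such that the disk with this band is an annulus or a M\"obius band; the two sides of the band join the four ends according to the two crossing states. So a state without trivial chords gives a surface $\Sigma$ whose boundary circles, $\ell$ in number, are the resulting curves, and it corresponds to the diagonal matrix $D$ with $D_{ii}=1$ exactly when band $i$ is of the second kind. The surface $\Sigma$ has Euler characteristic $1-m$, and $H_1(\Sigma;\mathbb F_2)$ has the basis $z_1,\dots,z_m$, where $z_i$ is the core of band $i$ closed up by a straight segment in the disk. For $i\ne j$ the loops $z_i,z_j$ cross once if $i,j$ interlace and are disjoint otherwise, and the self-intersection number of $z_i$ modulo $2$ is $D_{ii}$. So the mod $2$ intersection form has matrix $\mathcal A+D$.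

Glue disks to the $\ell$ boundary circles to get a closed connected surface $\widehat\Sigma$ with $\chi=1-m+\ell$. Recall that on a closed connected surface $H_1(\,\cdot\,;\mathbb F_2)$ has dimension $2-\chi$ and the intersection form is nondegenerate (Poincar\'e duality). The map $H_1(\Sigma;\mathbb F_2)\to H_1(\widehat\Sigma;\mathbb F_2)$ is onto and preserves the form, so its kernel is the radical of the form on $H_1(\Sigma;\mathbb F_2)$, of dimension $m-(1+m-\ell)=\ell-1$. Thus $\mathcal A+D$ is nonsingular if and only if $\ell=1$.
\end{proof}

\subsection*{Computing $\nu$}
The function $\nu$ is multiplicative over disjoint unions, and $\nu(\emptyset)=\nu(K_1)=1$; so isolated vertices can be ignored. To \emph{toggle} a pair of vertices is to add the edge if it is absent and remove it if it is present.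

\begin{lemma}\label{lem:nu}
Let $a,b$ be adjacent vertices of $G$. Let $G'$ be $G-a$ with all pairs of neighbors of $a$ toggled. Let $\xi,\eta$ be the indicator vectors of the neighborhoods of $a,b$ on $V(G)\setminus\{a,b\}$, and for $\delta\in\mathbb F_2$ let $G_\delta$ be $G-a-b$ with $ij$ toggled exactly when $\xi_i\eta_j+\xi_j\eta_i+\delta\xi_i\xi_j=1$. Then
\begin{itemize}
\item[(G)] $\nu(G)=\nu(G')+\nu(G_0)+\nu(G_1)$;
\item[(L)] if $b$ is the only neighbor of $a$, then $\nu(G)=\nu(G-a)+2\nu(G-a-b)$;
\item[(D)] if $a$ has exactly the neighbors $b,c$, then $\nu(G)=\nu(G')+2\nu(G'')$, where $G'$ is $G-a$ with $bc$ toggled, and $G''$ is $G-a-b$ with $cj$ toggled for every neighbor $j\ne a,c$ of $b$.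
\end{itemize}
\end{lemma}

\begin{proof}
Recall that a symmetric matrix $\begin{pmatrix}B&U^T\\U&E\end{pmatrix}$ with $B$ invertible is nonsingular if and only if its Schur complement $E-UB^{-1}U^T$ is. If $D_{aa}=1$, take $B=(1)$, the block of $a$; off the diagonal the complement is the adjacency matrix of $G'$. If $D_{aa}=0$ and $D_{bb}=\delta$, take the block of $\{a,b\}$, for which
\[
B^{-1}=\begin{pmatrix}0&1\\1&\delta\end{pmatrix}^{-1}=\begin{pmatrix}\delta&1\\1&0\end{pmatrix},\qquad UB^{-1}U^T=\delta\xi\xi^T+\xi\eta^T+\eta\xi^T;
\]
off the diagonal the complement is the adjacency matrix of $G_\delta$. In each case the diagonal of the complement is the remaining part of $D$ plus a fixed vector, so it runs once through all diagonals. This proves (G). In (L) we have $\xi=0$, and in (D) $\xi$ is the indicator of $c$; in both cases $G_0=G_1$.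
\end{proof}

Let $P_m$ be the path with $m$ vertices, the \emph{paw} a triangle with a pendant edge, and the \emph{diamond} $K_4$ minus an edge. Rule (L) gives $\nu(K_2)=1+2=3$, $\nu(P_3)=3+2=5$, $\nu(P_4)=5+2\cdot3=11$ and $\nu(K_{1,3})=5+2=7$. Rule (D) gives $\nu(K_3)=\nu(2K_1)+2\nu(K_1)=3$, and at a vertex of degree $2$ of the diamond it gives $\nu(P_3)+2\nu(2K_1)=7$. For the paw, (L) gives $\nu(K_3)+2\nu(K_2)=9$. For $K_4$, (G) gives $\nu(3K_1)+\nu(K_2)+\nu(2K_1)=5$. In summary:
\[
\begin{array}{c|cccccccc}
G&K_2&P_3&P_4&K_{1,3}&K_3&\text{paw}&\text{diamond}&K_4\\\hline
\nu(G)&3&5&11&7&3&9&7&5
\end{array}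
\]

\section{The computation modulo 8}\label{sec:mod8}

We write $\nu(W)$ for $\nu$ of the interlacement graph of a word $W$, and ``(D) at $a;b,c$'' for rule (D) with these vertices. A vertex of $H$ on a curve is recorded by the number of the chord that contains it. For $M'_1$ and $M'_2$, the graph $H-M'$ contains three paths from $u$ to $v$, starting with $A_0,B_0,C_0$, with words $W_A,W_B,W_C$, and we name $i,j$ by these paths. If $i=j$, they form two curves, $W_i$ and the other two paths, one of them reversed. If $i\ne j$ and $l$ is the third path, they form the single curve $W_iW_l^{-1}W_j$.

\subsection*{$\gamma$ is odd}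
By Lemma~\ref{lem:24} the system in Lemma~\ref{lem:walkstates}(a) has one curve, so Lemma~\ref{lem:parity}(a) applies.

\subsection*{$t_1\equiv4\pmod8$}
Number the chords $1=dA_0$, $2=bB_1$, $3=fC_0$, $4=aA_1$, $5=eB_0$, $6=cC_1$. The graph $H-M'_1$ consists of the paths $uA_0av$, $uB_0bv$, $uC_0cv$, with words $W_A=14$, $W_B=52$, $W_C=36$, and the hexagon $dB_1fA_1eC_1$, with word $123456$. The group $S_3$ preserves $M'_1$ and permutes the paths in all ways, so $t_1=3Z(A,A)+6Z(A,C)$.

\emph{$Z(A,C)$.} The curves are $142536$ and $123456$. Contracting $6$ gives two words.
\begin{itemize}
\item $12345\,14253$: edges $12,13,14,15,23,25,45$, that is, $1$ joined to all vertices of the path $4,5,2,3$. Apply (G) with $a=1$, $b=4$. Then $G'$ is the complement of the path, again a $P_4$. On $\{5,2,3\}$, with edges $25,23$, we have $\xi=(1,1,1)$, $\eta=(1,0,0)$; so $G_0$ has $25,35$ toggled, with edges $23,35$, and $G_1$ has $23$ toggled, with edge $25$. Hence $\nu=11+5+3=19$.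
\item $12345\,35241$: edges $24,34,35$, a $P_4$; $\nu=11$.
\end{itemize}
So $N_\emptyset=30$, $Z(A,C)\equiv2\pmod4$ by Lemma~\ref{lem:parity}(b), and $6Z(A,C)\equiv12\pmod{24}$, which is $4$ modulo $8$.

\emph{$Z(A,A)$.} The curves are $14$, $5263$ and $123456$, and Lemma~\ref{lem:three} applies. Contracting $4$ gives twice the system $561231$, $5263$. Contracting $5$ gives $61231\,263$, with edges $12,13,23,36$ (paw, $9$), and $61231\,362$, with edges $26,12,13$ ($P_4$, $11$). So $Z(A,A)\equiv N_\emptyset=2(9+11)=40\equiv0\pmod8$.

Hence $t_1\equiv4\pmod8$.

\subsection*{$t_2\equiv2\pmod4$}
Number the chords $1=aA_0$, $2=bB_0$, $3=cC_0$, $4=dC_1$, $5=eA_1$, $6=fB_1$. The graph $H-M'_2$ consists of the paths $uA_0dB_1bv$, $uB_0eC_1cv$, $uC_0fA_1av$, with words $W_A=1462$, $W_B=2543$, $W_C=3651$. The rotation $\rho$ preserves $M'_2$ and permutes the paths cyclically, so $t_2=3\bigl(Z(A,A)+Z(A,B)+Z(B,A)\bigr)$. By Lemma~\ref{lem:parity}(b) we need $N_\emptyset$ modulo $4$.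

\emph{$Z(A,A)$.} The curves are $1462$ and $2543\,1563$. Contracting $1$ gives two words.
\begin{itemize}
\item $5632543\,462$: edges $56,35,25,26,23,34$. Rule (L) at the leaf $4$: removing $4$ leaves a diamond (no edge $36$), and removing $3,4$ leaves the triangle $256$. So $\nu=7+2\cdot3=13$.
\item $5632543\,264$: edges $56,35,25,46,23,34,24$. (D) at $6;5,4$: $G'$ is $K_4$ on $\{2,3,4,5\}$, and $G''$ is the triangle $234$ with $34,24$ removed. So $\nu=5+2\cdot3=11$.
\end{itemize}
Thus $N_\emptyset=24\equiv0$.

\emph{$Z(A,B)$.} The word is $1462\,1563\,2543$, with edges $14,16,12,34,26,56,25,23,35$. (D) at $4;1,3$: $G'$ is the wheel with hub $2$ and rim $1,3,5,6$, and $G''$ has edges $26,56,25,35,36$, a diamond. For the wheel apply (G) with $a=2$, $b=1$. Toggling all pairs of the rim gives the edges $15,36$, with $\nu=9$. On $\{3,5,6\}$, with edges $35,56$, we have $\xi=(1,1,1)$, $\eta=(1,0,1)$; so $G_0$ has $35,56$ toggled and is edgeless, and $G_1$ has $36$ toggled and is a triangle. The wheel has $\nu=9+1+3=13$, and $N_\emptyset=13+2\cdot7=27\equiv3$.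

\emph{$Z(B,A)$.} The word is $2543\,1563\,1462$, with edges $45,35,15,46,13,36,16$ and $2$ isolated. (D) at $4;5,6$: $G'$ is $K_4$ on $\{1,3,5,6\}$, and $G''$ is the triangle $136$ with $36,16$ removed. So $N_\emptyset=5+2\cdot3=11\equiv3$.

Hence $t_2\equiv3(0+3+3)=18\equiv2\pmod4$.

\subsection*{$t_3\equiv0\pmod8$}
Number the chords $1=aA_0$, $2=dB_1$, $3=cC_1$, $4=eA_1$, $5=bB_0$, $6=fC_0$. The graph $H-M'_3$ consists of the path $uC_0cv$, the cycle $uA_0dC_1eB_0u$ and the cycle $vaA_1fB_1bv$; their words, without $u,v$, are $63$, $12345$ and $14625$. Name $i\in\{A_0,B_0,C_0\}$ and $j\in\{a,b,c\}$ by the neighbors of $u$ and $v$. The reflection $\sigma$ preserves $M'_3$. One more symmetry is available because $Z(i,j)$ does not depend on colors. Let $\omega$ be the involution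
\[
u\leftrightarrow v,\quad a\leftrightarrow A_0,\quad b\leftrightarrow B_0,\quad c\leftrightarrow C_0,\quad d\leftrightarrow A_1,\quad e\leftrightarrow B_1,\quad f\leftrightarrow C_1 .
\]
It sends the points of $v,A_0,B_0,C_0,A_1,B_1,C_1$ to $A_0B_0C_0$, $vA_1A_0$, $vB_1B_0$, $vC_1C_0$, $B_1C_1A_0$, $A_1C_1B_0$, $A_1B_1C_0$, which are the lines through $u,a,b,c,d,e,f$; so it is a color-reversing automorphism of $H$. It fixes the chords $1,5$ and swaps $3\leftrightarrow6$, $2\leftrightarrow4$, and it gives $Z(i,j)=Z(\omega j,\omega i)$. The pairs $(C_0,a),(C_0,b),(A_0,c),(B_0,c)$ form one orbit under $\sigma,\omega$, and $\sigma$ sends $(A_0,a),(A_0,b)$ to $(B_0,b),(B_0,a)$. Hence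
\[
t_3=Z(C_0,c)+4Z(C_0,a)+2Z(A_0,a)+2Z(A_0,b).
\]

\emph{$Z(C_0,a)$.} The cycle at $u$ closes up, and the rest is one further curve. With two curves $Z$ is even by Lemma~\ref{lem:parity}(a), so $4Z(C_0,a)\equiv0\pmod8$.

\emph{$Z(C_0,c)$.} The curves are $63$, $12345$, $14625$, and Lemma~\ref{lem:three} applies. Contracting $3$ gives twice the system $12645$, $14625$. Contracting $1$ gives $2645\,4625$, with edges $25,65,45$ ($K_{1,3}$, $7$), and $2645\,5264$, with edges $26,24,46$ ($K_3$, $3$). So $Z(C_0,c)\equiv N_\emptyset=2(7+3)=20\equiv4\pmod8$.

\emph{$Z(A_0,a)$.} The curve visits $A_0,d,C_1,e,B_0,C_0,c,b,B_1,f,A_1,a$, with word $123456\,352641$, edges $24,26,34,35,36,56$, and $1$ isolated. (D) at $5;3,6$: $G'$ is the path $6,2,4,3$, and $G''$ has edges $24,26,46$. So $N_\emptyset=11+2\cdot3=17$.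

\emph{$Z(A_0,b)$.} The curve visits $A_0,d,C_1,e,B_0,C_0,c,a,A_1,f,B_1,b$, with word $123456\,314625$ and edges $12,14,15,16,25,34,35,36,45,46$. (D) at $2;5,1$: $G'=X$ has edges $14,16,34,35,36,45,46$, and $G''$ has edges $13,16,34,36,46$, a diamond. For $X$, (D) at $1;4,6$: $X'$ has edges $34,35,45,36$, a paw, and $X''$ has edges $35,56$. So $\nu(X)=9+2\cdot5=19$ and $N_\emptyset=19+2\cdot7=33$.

By Lemma~\ref{lem:parity}(b) the last two sums are $1$ modulo $4$, so $2Z(A_0,a)+2Z(A_0,b)\equiv4\pmod8$, and $t_3\equiv4+0+4\equiv0\pmod8$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The case $k\le13$ is Corollary~\ref{cor:small}(a), the case $k=14$ is contained in Theorem~\ref{thm:A}, and the case $k\ge16$ is Proposition~\ref{prop:16}. Let $k=15$. Modulo $8$ we have $t_1\equiv4$, $2t_2\equiv4$, $3t_3\equiv0$ and, since $\gamma$ is odd, $12\gamma\equiv4$. So $\Delta\equiv4+4+0-4=4\pmod8$. By \eqref{eq:Delta}, $\alpha=5\Delta\ne0$, hence $Q_{15,H}\ne0$, and Corollary~\ref{cor:small}(b) shows that $c_{30}$ is not a polynomial in $q$ on the planes $PG(2,q)$.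
\end{proof}

\begin{thebibliography}{9}
\bibitem{Taranchuk} Vladislav Taranchuk, \emph{On the number of $k$-gons in finite projective planes}, arXiv:2103.12255 (2021).
\end{thebibliography}
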